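# Triple-crossing number, Alexander breadth, and the leading coefficient

## 1. Odd triple-crossing numbers, and what is left

**Definition.** A *triple-crossing diagram* of a knot is a diagram in which, at each of its multiple points in the plane, exactly three strands cross pairwise transversely. Every knot has such a diagram. At each triple point the three strands lie at three distinct heights; we call the order of the heights the *stacking*, so there are six stackings at each triple point. The *triple-crossing number* $c_3(K)$ is the least number of triple crossings in any triple-crossing diagram of $K$.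

*Example.* Take one triple point with ends $1,\dots,6$ in counterclockwise order. The strands join opposite ends: $1$–$4$, $2$–$5$, $3$–$6$. Outside, join $1$ to $2$, $3$ to $4$, $5$ to $6$ by three disjoint arcs ("petals"). The curve runs $1\to4\to3\to6\to5\to2\to1$, so it is a single closed curve, and each stacking gives a knot diagram with one triple crossing. We shall see in Section 2 that it is always the unknot.

**Definition.** Let $\Delta(K)$ be the Alexander polynomial, defined up to multiplication by $\pm t^k$; we write $\doteq$ for equality up to such factors. Then $\mathrm{breadth}(\Delta(K))$ is the highest exponent minus the lowest. A polynomial is *monic* if the coefficient of its highest order term is $\pm1$.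

For instance $t^2-3t+1$ and $2t^2-5t+2$ both have breadth $2$; the first is monic and the second is not.

The textbook facts we start from are these. A Seifert surface of $K$ is a compact connected oriented surface in $S^3$ with boundary $K$; the genus $g(K)$ is the least genus of one. If $V$ is a Seifert matrix (recalled in Section 3), then $\Delta(K)\doteq\det(V-tV^T)$. If the surface has genus $g$, then $V$ is $2g\times 2g$, so $2g(K)\ge\mathrm{breadth}\,\Delta(K)$. Moreover $\Delta(t^{-1})\doteq\Delta(t)$ and $\Delta(1)=\pm1$. Finally $c_3(K)\ge 2g_c(K)\ge \mathrm{breadth}(\Delta(K))$, where $g_c$ is the canonical genus (the least genus of a surface produced by Seifert's algorithm); in Section 2 we derive the part we need, $c_3(K)\ge 2g(K)\ge\mathrm{breadth}\,\Delta(K)$.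

When can $c_3(K)=\mathrm{breadth}\,\Delta(K)$ hold? Our problem comes from Michał Jabłonowski, "Tabulation of knots up to five triple-crossings and moves between oriented diagrams", arXiv:2105.10921 (2021), and asks to prove or disprove the conjecture that equality is impossible when $\Delta(K)$ is not monic. One case is easy.

**Proposition 1.** If $c_3(K)$ is odd, then $c_3(K)>\mathrm{breadth}(\Delta(K))$.

*Proof.* It suffices to see that the breadth $d$ is even. Normalize $\Delta=a_0+a_1t+\dots+a_dt^d$ with $a_0,a_d\neq0$. Symmetry gives $t^d\Delta(t^{-1})=\pm\Delta(t)$, and putting $t=1$, where $\Delta(1)=\pm1\ne0$, shows that the sign is $+$. So $a_i=a_{d-i}$. If $d$ were odd, the coefficients would fall into pairs of equal numbers, and $\Delta(1)$ would be even, a contradiction. Since $c_3(K)\ge d$ with $c_3(K)$ odd and $d$ even, the inequality is strict. $\square$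

This did not use the hypothesis on the leading coefficient. What changes for even $c_3$? Parity says nothing, and equality does occur: the trefoil and the figure-eight knot both have $c_3=2=\mathrm{breadth}\,\Delta$, as we shall see. So we must find a reason why equality controls the leading *coefficient*, and not only the degree.

**Theorem A.** If $c_3(K)=\mathrm{breadth}(\Delta(K))$, then $\Delta(K)$ is monic. Since always $c_3(K)\ge\mathrm{breadth}(\Delta(K))$, a knot with non-monic $\Delta(K)$ satisfies $c_3(K)>\mathrm{breadth}(\Delta(K))$.

So the conjecture is true. The same argument, with fundamental groups in place of homology, gives more.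

**Theorem B.** $c_3(K)\ge 2g(K)$, and equality implies that $K$ is fibred. Moreover $c_3(K)=\mathrm{breadth}(\Delta(K))$ if and only if $c_3(K)=2g(K)$.

Two further statements, Theorem C (a criterion read from the diagram) and Theorem D (sharpness), come in Sections 9 and 10, when their vocabulary is available.

## 2. Two Seifert surfaces carried by one diagram

Let $D$ be a triple-crossing diagram of $K$ on $S^2$ with $n\ge1$ triple points and projection $P$.

**Step 1: coloring the faces.** This step counts the faces. $P$ is a connected $6$-valent graph with $n$ vertices and $3n$ edges. By Euler's formula it has $2-n+3n=2n+2$ faces, all open discs because $P$ is connected. Since $P$ is a closed curve with transverse self-crossings, its faces can be colored black and white in checkerboard fashion. Let $\beta$ and $\omega$ be the numbers of black and white faces, so $\beta+\omega=2n+2$.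

**Step 2: an orientation adapted to the colors.** This step makes the Seifert circles easy to see. Orient every edge of $P$ with its black face on the left. Around a vertex the six sectors alternate in color, so the six ends are alternately outgoing and incoming. Opposite ends are three steps apart, so one is incoming and the other outgoing. Hence the orientation passes straight through each vertex and defines an orientation of $K$, which we use from now on. Genus, $\Delta$ up to units, and fibredness do not depend on the orientation.

**Step 3: coordinates at a triple point.** Put the triple point $p$ at the origin. After an isotopy the strands are $s_j$, $j\in\mathbb Z/3$, where $s_j$ has direction $120j^\circ$. An outgoing end has black on its counterclockwise side, so the black sectors are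
$$b_j=(120j^\circ,\;120j^\circ+60^\circ),$$
and the white ones are $w_j=(120j^\circ+60^\circ,\;120j^\circ+120^\circ)$. Thus $b_j$ lies between $w_{j-1}$ (clockwise side) and $w_j$ (counterclockwise side). It is bounded by the outgoing end of $s_j$, at angle $120j^\circ$, and by the end at angle $120j^\circ+60^\circ$. The strand arriving along the latter has direction $120j^\circ+240^\circ$, so this is the incoming end of $s_{j-1}$. Note that $b_j,w_j,b_{j+1}$ are the three sectors to the left of $s_j$, with $w_j$ in the middle.

**Step 4: an ordinary diagram.** To apply Seifert's algorithm we need double crossings. Translate each $s_j$ slightly to its left, keeping its height. This gives an ordinary diagram $D'$ of $K$ with $3n$ crossings. The origin is now to the right of all three strands, so the three lines bound a small triangle $T_p$ containing $p$, oriented clockwise by the strands. The crossings are $c_j=s_{j-1}\cap s_j$. The left normals of $s_{j-1}$ and $s_j$ point in directions $120j^\circ-30^\circ$ and $120j^\circ+90^\circ$, so $c_j$ lies on the bisecting direction $120j^\circ+30^\circ$, inside $b_j$.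

**Step 5: Seifert's algorithm.** Along $s_j$ one first meets $c_{j+1}$ (direction $120j^\circ+150^\circ$) and then $c_j$ (direction $120j^\circ+30^\circ$). So at $c_j$ the strand $s_{j-1}$ arrives from outside and continues along $\partial T_p$, while $s_j$ arrives along $\partial T_p$ and leaves outward. Smoothing $c_j$ therefore produces a corner of $\partial T_p$ and an arc in $b_j$ from the incoming end of $s_{j-1}$ to the outgoing end of $s_j$. So the Seifert circles are

- the $n$ triangles $\partial T_p$, clockwise;
- for each black face $F$, one circle bounding a shrunken copy $D_F$ of $F$, counterclockwise.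

All these discs are disjoint in $S^2$. Let $\Sigma$ be their union with $3n$ half-twisted bands, one at each crossing. It is connected because $D'$ is, and its boundary is $K$, so
$$\chi(\Sigma)=\beta+n-3n=\beta-2n,\qquad 2g(\Sigma)=b_1(\Sigma)=1-\chi(\Sigma)=2n+1-\beta=\omega-1 .$$

**Step 6: interchanging the colors.** This gives a second surface. The same construction with black and white exchanged yields a Seifert surface $\Sigma'$ of $K$ with reversed orientation and $2g(\Sigma')=\beta-1$. Therefore
$$2g(\Sigma)+2g(\Sigma')=2n. \tag{1}$$
Hence $n\ge2\min(g(\Sigma),g(\Sigma'))\ge2g(K)\ge\mathrm{breadth}\,\Delta(K)$. If $n=2g(K)$, and in particular if $n=\mathrm{breadth}\,\Delta(K)$, then both genera are at least $n/2$ and their sum is $n$, so both equal $n/2$: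
$$\beta=\omega=n+1,\qquad 2g(\Sigma)=n=2g(K). \tag{2}$$

*The case $n=1$ by hand.* The three exterior arcs form one of the five noncrossing pairings of the six ends. The three pairings that contain an opposite pair, such as $\{12\},\{36\},\{45\}$, close up that strand by itself and so give several components. The remaining two are the three-petal curve of Section 1 up to rotation. Color the petals black: $\beta=3$, $\omega=1$, so $g(\Sigma)=0$ and the knot is trivial. As the unknot has $c_3=0$, no knot has $c_3=1$.

**Running example: the projection $D_1$ ($n=2$).** The vertices are $p$ (left) and $q$ (right), with four edges $a,b,c,d$ from $p$ to $q$, listed from bottom to top, and a loop at each vertex. The loop at $p$ is on the outer side, and the loop at $q$ lies between $c$ and $d$. The counterclockwise order of ends at $p$ is loop, loop, $a,b,c,d$, and at $q$ it is $d$, loop, loop, $c,b,a$. Going straight at $p$ joins $a$ to $d$, and $b$ to $c$ via the loop. At $q$ it joins $d$ to $c$, and $a$ to $b$ via the loop. So the curve runs $a,d,c,b,a$, with one component.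

The six faces are: black $P$ (between $a,b$), $Q$ (between $c,d$), $R$ (the monogon at $p$); white $X$ (between $b,c$), $Y$ (between $d,a$), $Z$ (the monogon at $q$). The sectors in counterclockwise order are
$$p:\ R,\,Y_1,\,P,\,X,\,Q,\,Y_2;\qquad q:\ Q_1,\,Z,\,Q_2,\,X,\,P,\,Y,$$
where $Y_1,Y_2$ lie in the face $Y$ and $Q_1,Q_2$ in the face $Q$. Here $\beta=\omega=3=n+1$.

## 3. The leading coefficient as the determinant of a push-off

Let $i_\pm:\Sigma\to S^3\setminus\Sigma$ push the surface off itself in the positive or negative normal direction. Let $a_1,\dots,a_m$ be a basis of $H_1(\Sigma)$, $m=\omega-1$. The Seifert matrix is $V=(\mathrm{lk}(a_i,i_+a_j))$. By Alexander duality the linking pairing $H_1(\Sigma)\times H_1(S^3\setminus\Sigma)\to\mathbb Z$ is unimodular, so $H_1(S^3\setminus\Sigma)$ has a basis $\alpha_1,\dots,\alpha_m$ with $\mathrm{lk}(a_i,\alpha_k)=\delta_{ik}$. Consequently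
$$(i_+)_*a_j=\sum_iV_{ij}\alpha_i,\qquad (i_-)_*a_j=\sum_iV_{ji}\alpha_i,$$
the second because $\mathrm{lk}(a_i,i_-a_j)=\mathrm{lk}(i_+a_i,a_j)=V_{ji}$. So $V$ and $V^T$ are the matrices of $(i_+)_*$ and $(i_-)_*$ in the same integral bases. The $m\times m$ determinant $\det(V-tV^T)$ has constant coefficient $\det V$ and $t^m$-coefficient $(-1)^m\det V$.

Suppose now that $n=\mathrm{breadth}\,\Delta(K)$. By (2), $m=n$, so $\det(V-tV^T)$ has degree at most $n$ and breadth $n$. Hence $\det V\ne0$, and the leading coefficient is $\pm\det V$. Theorem A has become the following question about an integer: *why should a nonzero $\det V$ be $\pm1$?* Equivalently, why should $(i_+)_*$, if injective over $\mathbb Q$, be an isomorphism over $\mathbb Z$? To answer it we need $i_+$ explicitly.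

## 4. A graph inside the surface and a graph around it

**Step 1: a spine.** This replaces $\Sigma$ by a graph. Let $\Gamma\subset\Sigma\cap S^2$ be the graph with a vertex in each disc $D_F$ (called $F$), a vertex $p$ in each $T_p$, and for each crossing $c_j$ at $p$ an edge, containing the core of the band, from $p$ through $b_j$ to the black face containing $b_j$. Every band collapses to its core and every disc to the star in it, so $\Sigma$ collapses to $\Gamma$. In particular $\Gamma$ is connected.

**Step 2: the complement.** This shows that $\Sigma$ may be replaced by $\Gamma$ in the complement as well. Let $N\cong\Sigma\times[-1,1]$ be a regular neighborhood of $\Sigma$. It collapses to $\Sigma$ and hence to $\Gamma$, so it is also a regular neighborhood of $\Gamma$. Therefore the closure of $S^3\setminus N$ is a deformation retract of both $S^3\setminus\Sigma$ and $S^3\setminus\Gamma$, and the inclusion $S^3\setminus\Sigma\hookrightarrow S^3\setminus\Gamma$ is a homotopy equivalence.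

**Step 3: the regions of $S^2\setminus\Gamma$.** This step matches them with the white faces. $\Gamma$ lies in the black faces together with the points $p$. Each black face is an open disc cut by a star with one leg to each of its corners. Each resulting piece meets exactly one edge of $P$ along its boundary, and across that edge lies exactly one white face. So each component of $S^2\setminus\Gamma$ consists of one white face, its boundary edges, and the black pieces across them: the components correspond bijectively to the white faces. They are open discs because $\Gamma$ is connected.

**Step 4: the graph $\Lambda$.** This gives a model of the complement. $S^3\setminus\Gamma$ consists of two open balls, above and below $S^2$, joined through these open discs. So it is homotopy equivalent to the graph $\Lambda$ with two vertices $+,-$ (above, below) and, for each white face $f$, one edge $t_f$ from $+$ to $-$. A path transverse to $S^2$ is recorded by the sequence of discs it crosses. An edge of $\Lambda$ is a maximal tree, so $\pi_1(\Lambda,+)$ is free of rank $\omega-1$. It is generated by the elements $t_ft_{f'}^{-1}$, since every closed path at $+$ is a product of these. For a white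 sector $w$ contained in the face $f$ we write $t_w=t_f$.

Let $\varphi_\pm:\Gamma\to\Lambda$ be the composite
$$\Gamma\simeq\Sigma\xrightarrow{\ i_\pm\ }S^3\setminus\Sigma\simeq S^3\setminus\Gamma\simeq\Lambda .$$
The equivalences are the same for both signs. So, with matrices of $\varphi_\pm$ on $H_1$ in any integral bases (the same bases for both signs),
$$|\det V|=|\det\varphi_+|,\qquad \Delta(K)\doteq\det(\varphi_+-t\varphi_-). \tag{3}$$

## 5. How a pushed-off band crosses the sphere

The discs $D_F$ are counterclockwise, so their positive side is up; the triangles are clockwise, so theirs is down. Under $i_+$ the vertices $F$ go above $S^2$ and the vertices $p$ go below.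

**Lemma 2.** Under $i_+$, the edge of $\Gamma$ through $c_j$, traversed from $F$ to $p$, crosses $S^2$ exactly once, downward. It crosses through the component of $w_j$ if $s_j$ is above $s_{j-1}$, and through the component of $w_{j-1}$ if $s_{j-1}$ is above $s_j$. For $i_-$ it crosses once, upward, through the component of the other one of $w_j,w_{j-1}$.

In short: *$i_+$ uses the white sector whose index is that of the upper strand, and $i_-$ the one whose index is that of the lower strand.*

*Proof.* Use coordinates at $c_j$ with $x$ outward along the edge (direction $120j^\circ+30^\circ$), $y$ counterclockwise, and $z$ up. The side $y>0$ of the edge is the black piece bordering $w_j$, hence lies in the component of $w_j$; the side $y<0$ lies in the component of $w_{j-1}$. Scale so that $D_F$ is at $x\ge1$, $T_p$ is at $x\le-1$, and the core of the band is on the $x$-axis.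

Relative to the $x$-axis, $s_j$ has direction $-30^\circ$ and $s_{j-1}$ has direction $-150^\circ$. So $s_j$ comes from the upper left and leaves to the lower right, and $s_{j-1}$ comes from the upper right and leaves to the lower left. At $x=1$ the edge of the band on $s_j$ is at $y<0$ and the one on $s_{j-1}$ at $y>0$, so the cross-section vector from the $s_j$-edge to the $s_{j-1}$-edge points to $+y$, and the positive normal is $+z$. As $x$ decreases from $1$ to $-1$ the cross-section rotates monotonically by $180^\circ$ about the $x$-axis, and by $90^\circ$ at $x=0$.

- If $s_j$ is over, the cross-section vector at $x=0$ is $-z$. The rotation is $y\mapsto-z$, $z\mapsto y$, so the positive normal at $x=0$ is $+y$.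
- If $s_{j-1}$ is over, the cross-section vector at $x=0$ is $+z$. The rotation is $y\mapsto z$, $z\mapsto-y$, so the positive normal at $x=0$ is $-y$.

The $z$-component of the positive normal is positive for $x>0$, zero only at $x=0$, and negative for $x<0$. So the pushed-off core crosses $S^2$ exactly once, downward, next to the core on the side $y>0$, respectively $y<0$. The negative normal is the opposite vector, which gives the statement for $i_-$. $\square$

**Consequence at a triple point.** Let $s_j$ be the top strand at $p$. The two crossings on it are $c_j=s_{j-1}\cap s_j$ and $c_{j+1}=s_j\cap s_{j+1}$. The corresponding bands are in $b_j$ and $b_{j+1}$, the two black sectors adjacent to $w_j$, and $i_+$ pushes *both* of them through $w_j$. The third band is at the crossing of the middle and bottom strands and is pushed through the white sector with the index of the middle strand. Write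
$$w(p)=w_{\mathrm{top}},\qquad w'(p)=w_{\mathrm{middle}},$$
let $b(p),b'(p)$ be the two black sectors adjacent to $w(p)$, and let $b''(p)$ be the third black sector. A stacking is the same as a choice of the top and the middle strand, so:

*the six stackings at $p$ correspond bijectively to the ordered pairs $(w(p),w'(p))$ of distinct white sectors at $p$.* $\hfill(4)$

Thus $\varphi_+$ is the graph map $F\mapsto+$, $p\mapsto-$ sending the edge from $F$ to $p$ through $b(p)$ or $b'(p)$ to $t_{w(p)}$, and the edge through $b''(p)$ to $t_{w'(p)}$. Similarly $\varphi_-$ is $F\mapsto-$, $p\mapsto+$, sending the edge from $F$ to $p$ through $b_j$ to $t_{\bar w}^{-1}$, where $\bar w$ is the one of $w_j,w_{j-1}$ not used by $\varphi_+$. The rule for $\varphi_-$ is the rule for $\varphi_+$ with the heights reversed: $w_{\mathrm{bottom}}$ is used twice and $w_{\mathrm{middle}}$ once.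

**Example: $D_1$.** At $q$ take the stacking $(X,Z)$. The sectors adjacent to $X$ are $Q_2$ and $P$. At $p$ take either $(Y_1,X)$ or $(Y_2,X)$. For each edge of $\Gamma$, named by its sector, write (white face used by $\varphi_+$ $\mid$ the other adjacent one):

- at $q$: $Q_1:(Z\mid Y)$, $Q_2:(X\mid Z)$, $P:(X\mid Y)$;
- at $p$ with $(Y_1,X)$: $P:(Y\mid X)$, $Q:(X\mid Y)$;
- at $p$ with $(Y_2,X)$: $P:(X\mid Y)$, $Q:(Y\mid X)$.

The edge in $R$ ends at a vertex of valence one and lies on no cycle. The other three edges besides $Q_1,Q_2$ form a spanning tree of the rest of $\Gamma$, so $H_1(\Gamma)$ has rank $2$. It has basis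
$$\xi:\ Q\xrightarrow{Q_1}q\xrightarrow{Q_2}Q,\qquad \eta:\ P\to p\to Q\xrightarrow{Q_2}q\to P,$$
because $\xi$ has coordinates $(1,-1)$ and $\eta$ has coordinates $(0,1)$ on the non-tree edges $Q_1,Q_2$. In $H_1(\Lambda)$ use the basis $u=t_Z-t_X$, $v=t_Y-t_X$. On cycles, $\varphi_+$ is the alternating sum of the first entries, and $\varphi_-$ is minus the alternating sum of the second entries. So
$$\varphi_+(\xi)=t_Z-t_X=u,\qquad\varphi_-(\xi)=-(t_Y-t_Z)=u-v.$$
For $(Y_1,X)$: $\varphi_+(\eta)=t_Y-t_X+t_X-t_X=v$ and $\varphi_-(\eta)=-(t_X-t_Y+t_Z-t_Y)=2v-u$, so by (3)
$$\Delta\doteq\det\begin{pmatrix}1-t&t\\t&1-2t\end{pmatrix}=t^2-3t+1.$$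
For $(Y_2,X)$: $\varphi_+(\eta)=t_X-t_Y+t_X-t_X=-v$ and $\varphi_-(\eta)=-(t_Y-t_X+t_Z-t_Y)=-u$, so
$$\Delta\doteq\det\begin{pmatrix}1-t&t\\t&-1\end{pmatrix}=-(t^2-t+1).$$
Both knots have $n=2=\mathrm{breadth}\,\Delta$, and both polynomials are monic, as Theorem A demands.

## 6. A surface of the same kind with determinant $2$

The map $\varphi_+$ is very simple: each edge of $\Gamma$ goes to a single edge of $\Lambda$. The natural first attempt is to deduce from Lemma 2 alone, whatever the diagram, that $\det\varphi_+\in\{0,\pm1\}$. This cannot succeed, as the following diagram shows.

**The projection $D_2$ ($n=3$).** In $D_1$ replace $p$ by two copies $p_1$ (below) and $p_2$ (above), each with its loop. Join the end $c_1$ of $p_1$ to the end $b_2$ of $p_2$, and $d_1$ to $a_2$, with a new black face $N$ between these two joined edges. The ends $a_1,b_1,c_2,d_2$ play the roles of $a,b,c,d$ at $q$. Each $p_i$ connects $a_i\leftrightarrow d_i$ and $b_i\leftrightarrow c_i$, so the pair connects $a_1$ to $d_2$ and $b_1$ to $c_2$ just as $p$ did, and there is one component. The faces are white $X,Y,Z$ and black $P,N,Q,R_1,R_2$, eight in all $(=2n+2)$, and $2g(\Sigma)=\omega-1=2$. The sectors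 counterclockwise are
$$p_1:\ R_1,\,Y_1,\,P,\,X,\,N,\,Y_2;\qquad p_2:\ R_2,\,Y_1,\,N,\,X,\,Q,\,Y_2,$$
and $q$ is as before (at each $p_i$ the names $Y_1,Y_2$ denote sectors in the face $Y$). Use the stacking $(X,Z)$ at $q$ and $(Y_1,X)$ at both $p_i$ (or $(Y_2,X)$ at both). As in $D_1$, the edges $Q_1,Q_2$ are the two edges outside a spanning tree of $\Gamma$, so a basis of $H_1(\Gamma)$ is $\xi$ as before and
$$\eta':\ P\to p_1\to N\to p_2\to Q\xrightarrow{Q_2}q\to P.$$
For $(Y_1,X)$ at both $p_i$, each passage through $p_i$ contributes $t_Y-t_X$; for $(Y_2,X)$ it contributes $t_X-t_Y$. So
$$\varphi_+(\xi)=u,\qquad \varphi_+(\eta')=\pm2(t_Y-t_X)+t_X-t_X=\pm2v,\qquad|\det V|=2. \tag{5}$$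
Hence $\det(V-tV^T)$ has degree $2$ with leading and constant coefficients $\pm2$. In full: for $(Y_1,X)$ one finds $\varphi_-(\eta')=-(2(t_X-t_Y)+t_Z-t_Y)=3v-u$, so $\Delta\doteq(1-t)(2-3t)-t^2=2t^2-5t+2$. For $(Y_2,X)$ one finds $\varphi_-(\eta')=-(2(t_Y-t_X)+t_Z-t_Y)=-u-v$, so $\Delta\doteq(1-t)(t-2)-t^2=-(2t^2-3t+2)$.

Where did the $2$ come from? Take $(Y_1,X)$ at both $p_i$. A passage through $p_i$ using the two top-strand bands $b(p_i),b'(p_i)$ would contribute $t_{w(p_i)}-t_{w(p_i)}=0$. But $\eta'$ has to leave $p_1$ through $b''(p_1)\subset N$ and $p_2$ through $b''(p_2)\subset Q$, and picks up $t_Y-t_X$ twice. There are not enough top-strand bands to connect $P$, $N$ and $Q$: the diagram has five black faces and three triple points. The count (2), which holds under the hypothesis of Theorem A, excludes exactly this, for it says $\beta=n+1$. A proof must use the count globally, together with the cancellation at the top strand.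

## 7. The black graph and the white graph

**Definition.** $G_B$ has the black faces as vertices and, for each $p$, an edge joining the faces containing $b(p)$ and $b'(p)$. $G_W$ has the white faces as vertices and, for each $p$, an edge joining the faces containing $w(p)$ and $w'(p)$. Both have $n$ edges; loops and multiple edges are allowed. For $i_-$ one defines analogous graphs with the heights reversed.

*Examples.* In $D_1$ with $(X,Z)$ at $q$: $G_B$ has edges $QP$ and $RP$ for $(Y_1,X)$ at $p$, and $QP$ and $QR$ for $(Y_2,X)$; $G_W$ has edges $XZ$ and $YX$. All are trees. In $D_2$ with $(Y_1,X)$ at both $p_i$, $G_B$ has edges $QP$, $R_1P$, $R_2N$: a forest with two components. For the three-petal curve with the petals white, $G_B$ is one vertex with a loop.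

Let $\Gamma_B\subset\Gamma$ be obtained by deleting the open edges through the sectors $b''(p)$. It contains all vertices of $\Gamma$, and it is a subdivision of $G_B$ with the points $p$ in the middle of the edges. A *passage* $F\to p\to F'$ in $\Gamma_B$ through $b(p)$ and $b'(p)$ is mapped by $\varphi_+$ to
$$t_{w(p)}t_{w(p)}^{-1}=1. \tag{6}$$

If $G_B$ is a tree, this describes $\varphi_+$ completely: each edge outside the tree contributes one generator, and its image is the difference of the two ends of an edge of $G_W$. If $G_B$ is not a tree but has $n+1$ vertices and $n$ edges, it contains a cycle, and (6) puts that cycle in the kernel. The same dichotomy then repeats for $G_W$.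

**Lemma 3.** Write $\varphi=\varphi_+$.

(a) If $G_B$ and $G_W$ are trees, then $\beta=\omega=n+1$ and $\varphi_*$ is an isomorphism on $\pi_1$.

(b) Suppose $\beta=\omega=n+1$ and $\varphi_*$ is injective on $\pi_1$, or injective on $H_1(\,\cdot\,;\mathbb Q)$. Then $G_B$ and $G_W$ are trees; hence $\varphi_*$ is an isomorphism on $\pi_1$ and on $H_1(\,\cdot\,;\mathbb Z)$.

The same holds for $i_-$ with its graphs.

*Proof.*

**Step 1: under (b), $G_B$ is a tree.** This step turns injectivity into absence of cycles. Suppose $G_B$ contained an embedded cycle, possibly a loop. Its subdivision is an embedded cycle in the graph $\Gamma$, hence nontrivial in $\pi_1(\Gamma)$ and in $H_1(\Gamma;\mathbb Q)$. Based at a black vertex, it is a product of passages $F\to p\to F'$ in $\Gamma_B$, each mapped to $1$ by (6). This contradicts either kind of injectivity. So $G_B$ is a forest. It has $\beta=n+1$ vertices and $n$ edges, so it is a tree.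

**Step 2: if $G_B$ is a tree, $\varphi_*$ is explicit.** This step computes $\varphi_*$ on a basis. $\Gamma_B$ is a spanning tree of $\Gamma$, and the edges outside it are the $n$ edges through the sectors $b''(p)$. Fix a black base vertex $F_*$. Then $\pi_1(\Gamma,F_*)$ is free with basis $\{g_p\}$, where $g_p$ runs in $\Gamma_B$ from $F_*$ to $p$, then along the edge through $b''(p)$ to a black vertex, then back to $F_*$ in $\Gamma_B$. The first part is a product of passages, mapped to $1$, followed by an edge into $p$ through $b(p)$ or $b'(p)$, mapped to $t_{w(p)}$. The edge through $b''(p)$, traversed away from $p$, is mapped to $t_{w'(p)}^{-1}$. The way back is a product of passages. So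
$$\varphi_*(g_p)=t_{w(p)}\,t_{w'(p)}^{-1}. \tag{7}$$

**Step 3: under (b), $G_W$ is a tree.** This step applies the argument of Step 1 to the white faces, by means of (7). Suppose $G_W$ had an embedded cycle $f_0,f_1,\dots,f_r=f_0$ with distinct edges belonging to $p_1,\dots,p_r$ (a loop is the case $r=1$). The edge of $p_i$ joins $f_{i-1}$ and $f_i$, so by (7) $\varphi_*(g_{p_i})$ is $t_{f_{i-1}}t_{f_i}^{-1}$ or its inverse. For suitable signs
$$\varphi_*(g_{p_1}^{\pm1}\cdots g_{p_r}^{\pm1})=(t_{f_0}t_{f_1}^{-1})(t_{f_1}t_{f_2}^{-1})\cdots(t_{f_{r-1}}t_{f_0}^{-1})=1.$$
But a product of distinct basis elements to powers $\pm1$ is nontrivial in the free group and in its rational abelianization, a contradiction. So $G_W$ is a forest with $\omega=n+1$ vertices and $n$ edges, that is, a tree.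

**Step 4: if both are trees, $\varphi_*$ is an isomorphism.** This proves (a) and finishes (b). Each tree has $n$ edges, so $\beta=\omega=n+1$. By Step 2, $\pi_1(\Gamma)$ is free of rank $n$. For white faces $f,f'$, follow the path in $G_W$ from $f$ to $f'$: each of its edges contributes some $\varphi_*(g_p)^{\pm1}$, and the product telescopes to $t_ft_{f'}^{-1}$. These elements generate $\pi_1(\Lambda,+)$, so $\varphi_*$ is onto a free group of rank $\omega-1=n$. Finitely generated free groups are Hopfian (a surjection between free groups of the same finite rank is an isomorphism), so $\varphi_*$ is an isomorphism on $\pi_1$, hence on $H_1$.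

**Step 5: the map $i_-$.** Here we check that nothing changes. Let $v(p)$ be the white sector used twice by $\varphi_-$ and $v'(p)$ the one used once. Edges from $F$ to $p$ now map to inverses $t^{-1}$, from $-$ to $+$. A passage through the two bands using $v(p)$ maps to $t_{v(p)}^{-1}t_{v(p)}=1$, formula (7) becomes $t_{v(p)}^{-1}t_{v'(p)}\in\pi_1(\Lambda,-)$, and the group $\pi_1(\Lambda,-)$ is generated by the elements $t_f^{-1}t_{f'}$. Steps 1–4 apply word for word with $+,-$ exchanged and each $t_f$ reversed. $\square$

## 8. Equality with the breadth forces $\det V=\pm1$

**Proof of Theorem A.** Let $n=c_3(K)=\mathrm{breadth}\,\Delta(K)$. If $n=0$, then $K$ has a diagram without crossings, so $K$ is the unknot and $\Delta=1$ is monic.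

Let $n\ge1$ and take a diagram with $n$ triple crossings. By (2), $\beta=\omega=n+1$ and $b_1(\Sigma)=n$, so $V$ is $n\times n$. The polynomial $\det(V-tV^T)\doteq\Delta(K)$ has degree at most $n$, constant coefficient $\det V$ and $t^n$-coefficient $(-1)^n\det V$. Its breadth is $n$, so $\det V\ne0$. By (3), $\varphi_*$ is injective on $H_1(\,\cdot\,;\mathbb Q)$. By Lemma 3(b), $\varphi_*$ is an isomorphism on $H_1(\,\cdot\,;\mathbb Z)$, so by (3) again $\det V=\pm1$. The leading coefficient of $\Delta(K)$ is $\pm\det V=\pm1$, and $\Delta(K)$ is monic.

The inequality $c_3(K)\ge\mathrm{breadth}\,\Delta(K)$ was shown after (1) for $c_3(K)\ge1$, and for $c_3(K)=0$ both sides are $0$. So a knot with non-monic $\Delta(K)$ satisfies $c_3(K)>\mathrm{breadth}(\Delta(K))$. $\blacksquare$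

## 9. Equality with twice the genus forces fibering

**Lemma 4.** If $n\ge1$ and $n=2g(K)$ for a diagram with $n$ triple crossings, then both $i_\pm$ are injective on $\pi_1$.

*Proof.* By (2), $\Sigma$ has minimal genus $n/2\ge1$. Suppose one of $i_\pm$ is not injective on $\pi_1$. The loop theorem, applied to $S^3$ cut along $\Sigma$, gives an essential simple closed curve on a push-off of $\Sigma$ bounding an embedded disc in the complement of $\Sigma$. Compress $\Sigma$ along this disc: remove an annulus around the curve and glue in two parallel copies of the disc. If the curve does not separate $\Sigma$, the genus drops by one. If it separates, the component of the compressed surface not containing $K$ is closed, and it has genus at least $1$ since the curve bounds no disc in $\Sigma$; discard it. Either way we get a Seifert surface of smaller genus, a contradiction. $\square$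

**Proof of Theorem B.**

**Step 1: the inequality.** $c_3(K)\ge2g(K)$ was shown after (1); if $c_3(K)=0$, then $K$ is the unknot and $g(K)=0$.

**Step 2: equality gives isomorphisms.** Let $c_3(K)=2g(K)=n$. If $n=0$, $K$ is the unknot, which is fibred. Let $n\ge1$ and take a minimal diagram. By (2), $\beta=\omega=n+1$. By Lemma 4 both $i_\pm$ are $\pi_1$-injective, so by Lemma 3(b), applied to $i_+$ and to $i_-$, both $(i_\pm)_*:\pi_1(\Sigma)\to\pi_1(S^3\setminus\Sigma)$ are isomorphisms.

**Step 3: from isomorphisms to a fibration.** Let $M$ be the exterior of $K$ cut along $\Sigma$; it is homotopy equivalent to $S^3\setminus\Sigma$. The infinite cyclic cover of the exterior is a union of copies $M_k$, $k\in\mathbb Z$, where consecutive copies are glued along a copy of $\Sigma$, included into one side by $i_+$ and into the other by $i_-$. Since these inclusions are isomorphisms on $\pi_1$, van Kampen's theorem shows that attaching one more copy at either end does not change the fundamental group. So $\pi_1(M_0)\to\pi_1(M_{-r}\cup\dots\cup M_r)$ is an isomorphism for every $r$. Every loop and every homotopy lies in such a finite union, so the fundamental group of the cover is isomorphic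 to $\pi_1(M_0)\cong\pi_1(\Sigma)$, which is finitely generated. This group is the commutator subgroup of $\pi_1(S^3\setminus K)$. By Stallings' theorem (a knot whose group has finitely generated commutator subgroup is fibred), $K$ is fibred.

**Step 4: the last statement.** If $c_3=\mathrm{breadth}\,\Delta$, then $c_3=2g$, since $c_3\ge2g\ge\mathrm{breadth}\,\Delta$. Conversely let $c_3=2g=n$. If $n=0$, then $\Delta=1$ has breadth $0$. If $n\ge1$, then in Step 2 $(i_+)_*$ is an isomorphism on $H_1$, so $V$ is $n\times n$ with $\det V=\pm1$, and $\det(V-tV^T)$ has nonzero coefficients in degrees $0$ and $n$. So $\mathrm{breadth}\,\Delta=n$. $\blacksquare$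

**Theorem C.** Let $D$ be a triple-crossing diagram of $K$ with $n\ge1$ triple crossings. The following are equivalent: (i) $n=2g(K)$; (ii) $n=\mathrm{breadth}(\Delta(K))$; (iii) $G_B$ and $G_W$ are both trees.

**Proof of Theorem C.** (ii)$\Rightarrow$(i): $n\ge2g(K)\ge\mathrm{breadth}\,\Delta(K)=n$.

(i)$\Rightarrow$(iii): by (2), $\beta=\omega=n+1$; by Lemma 4, $i_+$ is $\pi_1$-injective; Lemma 3(b) applies.

(iii)$\Rightarrow$(ii): by Lemma 3(a), $b_1(\Sigma)=\omega-1=n$ and $(i_+)_*$ is an isomorphism on $\pi_1$, hence on $H_1$. So $\det V=\pm1\ne0$, and $\det(V-tV^T)$ has breadth $n$. $\blacksquare$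

## 10. Sharp examples in every genus

**Theorem D.** For every $g\ge1$ there is a knot with $c_3=\mathrm{breadth}\,\Delta=2g$, and a knot with non-monic $\Delta$, $\mathrm{breadth}\,\Delta=2g$ and $c_3=2g+1$. The implication "$K$ fibred $\Rightarrow c_3(K)=2g(K)$" holds for $g(K)\le1$. For every $g\ge2$ it fails for all but finitely many fibred knots of genus $g$.

**Step 1: genus one, equality.** This step identifies the knots of $D_1$. For both choices of stacking in Section 5, $G_B$ and $G_W$ are trees, as listed in Section 7. By Theorem C these knots have $n=2=2g=\mathrm{breadth}\,\Delta$, so $c_3=2$, and by Theorem B they are fibred. The fibred knots of genus $1$ are exactly the trefoils and the figure-eight knot (Burde–Zieschang, *Knots*, Ch. 5). By the Alexander polynomials $t^2-3t+1$ and $t^2-t+1$ found in Section 5, the diagrams represent the figure-eight knot and a trefoil, respectively. Reversing all heights gives the mirror trefoil. Hence $c_3=2$ for the figure-eight knot and both trefoils.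

**Step 2: genus one, non-monic.** This step uses $D_2$. Let $L$ be a knot given by $D_2$ in Section 6. By (5), $\Delta(L)$ is non-monic with leading coefficient $\pm2$ and breadth $2$. By Theorem A, $c_3(L)\ge3$, and the diagram has three triple crossings, so $c_3(L)=3$.

**Step 3: connected sums.** This step raises the genus. Place diagrams of $K_1$ and $K_2$ side by side, choose in each an edge adjacent to the outer face, cut these edges, and reconnect by two parallel arcs in the outer face. If the orientations do not match, first rotate one diagram in space by $180^\circ$ about an axis in the plane that crosses the chosen edge at right angles; this keeps the knot and the number of triple crossings and reverses the direction of the edge. So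
$$c_3(K_1\#K_2)\le c_3(K_1)+c_3(K_2). \tag{8}$$
Let $J$ be a trefoil; it is invertible, so orientations do not matter in sums with $J$. Recall that $\Delta$ is multiplicative under connected sum, so breadths add and leading coefficients multiply.

The sum of $g$ copies of $J$ has $\mathrm{breadth}\,\Delta=2g$, and $c_3\le2g$ by (8), so $c_3=2g$. The sum of $L$ and $g-1$ copies of $J$ has $\Delta$ with leading coefficient $\pm2$ and breadth $2g$, and $c_3\le3+2(g-1)=2g+1$. By Theorem A, $c_3>2g$, so $c_3=2g+1$.

**Step 4: fibred knots of genus at most one.** For $g=0$ the only knot is the unknot, with $c_3=0$. For $g=1$ the fibred knots are the trefoils and the figure-eight knot, with $c_3=2$ by Step 1.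

**Step 5: fibred knots of genus $g\ge2$.** This step compares an infinite set with a finite one. By Burde (*Alexanderpolynome Neuwirthscher Knoten*, 1966), every symmetric monic integral polynomial of degree $2g$ with value $\pm1$ at $t=1$ is the Alexander polynomial of a fibred knot, whose genus is then $g$, because fibred knots satisfy $\mathrm{breadth}\,\Delta=2g$. For $g\ge2$ there are infinitely many such polynomials, for example
$$t^{2g}+kt^{2g-1}-(1+2k)t^g+kt+1,\qquad k\in\mathbb Z,$$
which is symmetric and has value $2+2k-1-2k=1$ at $t=1$ (the exponents $2g-1>g>1$ are distinct because $g\ge2$). So there are infinitely many fibred knots of genus $g$. But only finitely many knots have a diagram with $2g$ triple crossings: there are finitely many connected $6$-valent plane graphs with $2g$ vertices, and $6^{2g}$ stackings on each. So all but finitely many fibred knots of genus $g$ have $c_3\neq2g$, and then $c_3>2g$ by Theorem B. $\blacksquare$
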